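\title{The additivity of the Menger property can exceed both $\mathfrak{b}$ and $\mathfrak{g}$}

\begin{abstract}
The additivity number of the Menger property is the least number of Menger sets of irrationals whose union is not Menger. It lies between $\max\{\mathfrak{b},\mathfrak{g}\}$ and $\operatorname{cf}(\mathfrak{d})$. We show that the lower bound is consistently strict: after adding $\aleph_1$ random reals to the Miller model, $\mathfrak{b}=\mathfrak{g}=\aleph_1$ while the additivity number is $\aleph_2$. The proof uses a cardinal $\mathfrak{m}_r$, defined from a relative version of the Menger property, that lies between $\max\{\mathfrak{b},\mathfrak{g}\}$ and the additivity number. Random forcing makes $\mathfrak{g}$ equal to $\aleph_1$ and does not change $\mathfrak{m}_r$.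
\end{abstract}

\section{Introduction}\label{sec:intro}

All spaces in this paper are subspaces of the irrationals $\mathbb{R}\setminus\mathbb{Q}$; every separable, metrizable, zero-dimensional space is homeomorphic to such a subspace. We identify the irrationals with the Baire space $\mathbb{N}^{\mathbb{N}}$, where $\mathbb{N}=\{0,1,2,\dots\}$. A space $X$ has the \emph{Menger property} $\mathsf{S}_{\mathrm{fin}}(\mathcal{O},\mathcal{O})$, or \emph{is Menger}, if for every sequence $\langle\mathcal{U}_n:n\in\mathbb{N}\rangle$ of countable open covers of $X$ there are finite sets $\mathcal{F}_n\subseteq\mathcal{U}_n$ such that $\bigcup_n\mathcal{F}_n$ covers $X$.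

A compact space is Menger, since a finite subcover of $\mathcal{U}_0$ suffices. A countable union $\bigcup_iX_i$ of Menger subspaces is Menger: split $\mathbb{N}$ into infinite sets $A_i$ and use the covers $\mathcal{U}_n$ with $n\in A_i$ to cover $X_i$. The Baire space is not Menger. Indeed, let
\begin{equation}\label{eq:canonical}
\mathcal{V}_n=\bigl\{\{x\in\mathbb{N}^{\mathbb{N}}:x(n)=k\}:k\in\mathbb{N}\bigr\}.
\end{equation}
If $\mathcal{F}_n\subseteq\mathcal{V}_n$ is finite and uses only values $k\le g(n)$, then the point $g+1$ is not covered by $\bigcup_n\mathcal{F}_n$. So countable unions preserve the property and arbitrary unions destroy it, as $\mathbb{N}^{\mathbb{N}}$ is a union of singletons. The place where the change occurs is the \emph{additivity number}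
\[
\operatorname{add}(\mathrm{Menger})=\operatorname{add}(\mathsf{S}_{\mathrm{fin}}(\mathcal{O},\mathcal{O}))=\min\Bigl\{|\mathcal{F}|:\text{all }X\in\mathcal{F}\text{ are Menger, }\bigcup\mathcal{F}\text{ is not}\Bigr\},
\]
where $\mathcal{F}$ ranges over families of subspaces of $\mathbb{N}^{\mathbb{N}}$.

One would like to compute this number from combinatorial cardinal characteristics of the continuum. For $f,g\in\mathbb{N}^{\mathbb{N}}$ write $f\le g$ if $f(n)\le g(n)$ for all $n$, and $f\le^*g$ if $f(n)\le g(n)$ for all but finitely many $n$. The \emph{bounding number} $\mathfrak{b}$ is the least size of a subset of $\mathbb{N}^{\mathbb{N}}$ with no $\le^*$-upper bound. A set $D\subseteq\mathbb{N}^{\mathbb{N}}$ is \emph{dominating} if every $g$ satisfies $g\le^*x$ for some $x\in D$, and the \emph{dominating number} $\mathfrak{d}$ is the least size of a dominating set. Let $[\mathbb{N}]^\omega$ be the family of infinite subsets of $\mathbb{N}$, and write $a'\subseteq^*a$ if $a'\setminus a$ is finite. A family $\mathcal{G}\subseteq[\mathbb{N}]^\omega$ is \emph{groupwise dense} if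
\begin{itemize}
\item it is closed under almost subsets: if $a\in\mathcal{G}$, $a'\in[\mathbb{N}]^\omega$ and $a'\subseteq^*a$, then $a'\in\mathcal{G}$; and
\item for every strictly increasing $h\in\mathbb{N}^{\mathbb{N}}$ there is $a\in[\mathbb{N}]^\omega$ with $\bigcup_{n\in a}[h(n),h(n+1))\in\mathcal{G}$.
\end{itemize}
Thus $\mathcal{G}$ is a notion of sparseness that can be achieved, however $\mathbb{N}$ is cut into finite intervals, by keeping infinitely many whole intervals. The \emph{groupwise density number} $\mathfrak{g}$ is the least number of groupwise dense families with empty intersection. It is known (Zdomskyy) that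
\begin{equation}\label{eq:bounds}
\max\{\mathfrak{b},\mathfrak{g}\}\le\operatorname{add}(\mathrm{Menger})\le\operatorname{cf}(\mathfrak{d}).
\end{equation}
The following problem is posed in \cite{Tsaban}.

\medskip
\noindent\textbf{Problem.} Is it consistent with ZFC that $\max\{\mathfrak{b},\mathfrak{g}\}<\operatorname{add}(\mathrm{Menger})$?
\medskip

Whenever \eqref{eq:bounds} determines the additivity number, it gives equality. This happens under CH, where all three terms are $\aleph_1$; it happens if $\mathfrak{b}=\mathfrak{d}$; and it happens if $\mathfrak{g}=\mathfrak{d}$. One may still guess that the answer is positive, since the definition of $\operatorname{add}(\mathrm{Menger})$ gives no reason for it to be the maximum of two differently defined cardinals. But a model of the strict inequality needs a lower bound for $\operatorname{add}(\mathrm{Menger})$ that does not come from the values of $\mathfrak{b}$ and $\mathfrak{g}$ in that model. We take the bound from the value of $\mathfrak{g}$ in an inner model.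

For an infinite cardinal $\kappa$ let $\mathbb{B}_\kappa$ be the measure algebra of $2^\kappa$, the forcing that adds $\kappa$ random reals (Section~\ref{sec:prelim}). The \emph{Miller model}, obtained by a countable support iteration of length $\omega_2$ of superperfect forcing over a model of CH, satisfies $\mathfrak{b}=\aleph_1$ and $\mathfrak{g}=\mathfrak{d}=\mathfrak{c}=\aleph_2$; see \cite{BlassSuperperfect} and \cite[\S 11.9]{BlassHandbook}. Nothing else about it is used.

\begin{theorem}\label{thm:main}
Let $W$ be a model of ZFC in which $\mathfrak{b}=\aleph_1$ and $\mathfrak{g}=\mathfrak{d}=\mathfrak{c}=\aleph_2$, for instance the Miller model, and let $G$ be $\mathbb{B}_{\omega_1}$-generic over $W$. Then in $W[G]$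
\[
\mathfrak{b}=\mathfrak{g}=\aleph_1<\operatorname{add}(\mathrm{Menger})=\operatorname{cf}(\mathfrak{d})=\mathfrak{d}=\mathfrak{c}=\aleph_2 .
\]
\end{theorem}

Since the Miller model exists relative to the consistency of ZFC, the answer to the problem is positive: if ZFC is consistent, then so is ZFC together with $\max\{\mathfrak{b},\mathfrak{g}\}<\operatorname{add}(\mathrm{Menger})$. Adding more random reals gives the same inequality with arbitrarily large continuum.

\begin{theorem}\label{thm:large}
Let $W$ be as in Theorem~\ref{thm:main}, let $\kappa\ge\aleph_2$ be a cardinal with $\kappa^{\aleph_0}=\kappa$ in $W$, and let $G$ be $\mathbb{B}_\kappa$-generic over $W$. Then in $W[G]$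
\[
\mathfrak{b}=\mathfrak{g}=\aleph_1<\operatorname{add}(\mathrm{Menger})=\operatorname{cf}(\mathfrak{d})=\mathfrak{d}=\aleph_2\le\mathfrak{c}=\kappa .
\]
\end{theorem}

In $W$ the inequality \eqref{eq:bounds} gives $\operatorname{add}(\mathrm{Menger})=\aleph_2$ because $\mathfrak{g}=\aleph_2$. Random forcing removes this reason: it makes $\mathfrak{g}=\aleph_1$ (Section~\ref{sec:g}). The point is that the conclusion survives. If $\operatorname{add}(\mathrm{Menger})$ were $\aleph_1$ in $W[G]$, then the Baire space of $W[G]$ would be a union of $\aleph_1$ Menger sets, and we would pull this cover back to a cover of the Baire space of $W$ by $\aleph_1$ small sets. Section~\ref{sec:toy} carries out this argument in the simplest case and finds the right meaning of ``small''. Sections~\ref{sec:menger} and~\ref{sec:mr} develop it in ZFC, introduce the cardinal $\mathfrak{m}_r$, and prove \eqref{eq:bounds} in a sharper form. Section~\ref{sec:reflect} shows that the forcing does not lower $\mathfrak{m}_r$, and Section~\ref{sec:proof} proves the two theorems. Section~\ref{sec:general} treats an arbitrary ground model: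 the strict inequality holds after adding uncountably many random reals to any model of $\mathfrak{b}<\mathfrak{g}$ (Theorem~\ref{thm:general}).

\section{Preliminaries}\label{sec:prelim}

\subsection*{The Baire space}
For a finite sequence $s\in\mathbb{N}^{<\omega}$, let $[s]$ be the set of all $x\in\mathbb{N}^{\mathbb{N}}$ that extend $s$. These clopen sets form a countable base. For $y\in\mathbb{N}^{\mathbb{N}}$ and $A\subseteq\mathbb{N}^{\mathbb{N}}$ put
\[
K_y=\{g\in\mathbb{N}^{\mathbb{N}}:g\le y\},\qquad {\downarrow}A=\bigcup_{y\in A}K_y .
\]
Each $K_y$ is a product of finite sets, hence compact. The symbol $\exists^\infty$ means ``for infinitely many''.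

Both $\mathfrak{b}$ and $\mathfrak{g}$ are uncountable. Functions $g_0,g_1,\dots$ are $\le^*$-bounded by $n\mapsto\max_{i\le n}g_i(n)$. For $\aleph_1\le\mathfrak{g}$ see \cite{BlassHandbook}; the argument is short. Every $b\in[\mathbb{N}]^\omega$ has an infinite subset in a given groupwise dense family $\mathcal{G}$: take $h$ such that every interval $[h(n),h(n+1))$ meets $b$, take a union $u\in\mathcal{G}$ of infinitely many intervals, and use $u\cap b$. Given $\mathcal{G}_0,\mathcal{G}_1,\dots$, choose $b_0\supseteq b_1\supseteq\cdots$ with $b_i\in\mathcal{G}_i$; an infinite set $\{m_0<m_1<\cdots\}$ with $m_i\in b_i$ is almost contained in every $b_i$, so it lies in every $\mathcal{G}_i$.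

\subsection*{Forcing}
Throughout, $W$ is the ground model, $\mathbb{P}\in W$ is a forcing notion and $G$ is $\mathbb{P}$-generic over $W$. A superscript indicates the model in which an object is computed. The forcing $\mathbb{P}$ is \emph{ccc} if its antichains are countable. A ccc forcing preserves cardinals and cofinalities, and it has the following \emph{covering property}.
\begin{itemize}
\item[(C)] If $A,B\in W$ and $\varphi\colon A\to B$ is a function in $W[G]$, then there is a function $C\in W$ on $A$ such that each $C(a)$ is a countable subset of $B$ and $\varphi(a)\in C(a)$.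
\end{itemize}
To see this, let $p\in G$ force that $\dot\varphi$ is a function from $A$ to $B$, and let $C(a)$ be the set of $b$ such that some $q\le p$ forces $\dot\varphi(a)=b$. Conditions that force different values are incompatible, so $C(a)$ is countable. The forcing $\mathbb{P}$ is \emph{$\omega^\omega$-bounding} if every $f\in(\mathbb{N}^{\mathbb{N}})^{W[G]}$ satisfies $f\le g$ for some $g\in(\mathbb{N}^{\mathbb{N}})^W$.

\subsection*{The measure algebra}
Give $2^\kappa$ the product of fair coin measures. Consider the sets $\{s\in 2^\kappa:s{\restriction}E\in B\}$ with $E\subseteq\kappa$ countable and $B\subseteq 2^E$ Borel. They form a $\sigma$-algebra, and $\mathbb{B}_\kappa$ is its quotient by the null sets. It is a complete Boolean algebra, and one forces with its nonzero elements. The measure induces a function $\mu$ on $\mathbb{B}_\kappa$ that is finitely additive, vanishes only at $0$, and satisfies $\mu(\sup_jb_j)=\lim_j\mu(b_j)$ when $b_0\le b_1\le\cdots$. A statement $\psi$ of the forcing language has a Boolean value $[\![\psi]\!]\in\mathbb{B}_\kappa$; it holds in $W[G]$ if and only if $[\![\psi]\!]\in G$,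 and $[\![\exists j\in\mathbb{N}\ \psi_j]\!]=\sup_j[\![\psi_j]\!]$.

A \emph{Borel code} records how a Borel subset of $2^E$ ($E$ countable) is built from basic clopen sets by complements and countable unions. A code in $W$ can be evaluated in $W$ and in $W[G]$, and we use one letter for both sets. By a \emph{real} we mean a subset of $\mathbb{N}$ or of $\mathbb{N}\times\mathbb{N}$; a function in $\mathbb{N}^{\mathbb{N}}$ is identified with its graph. A \emph{Borel function coded in $W$} is given by a sequence in $W$ of codes for Borel sets $B_n\subseteq 2^E$, indexed by $\mathbb{N}$ or $\mathbb{N}\times\mathbb{N}$, and is $F(s)=\{n:s\in B_n\}$. If a set is defined from the $B_n$ by explicit countable Boolean operations, these can be performed on the codes inside $W$, and the resulting code satisfies the same definition in both models. We use the following standard facts (Solovay; see e.g.\ \cite{Kunen}). Let $G$ be $\mathbb{B}_\kappa$-generic over $W$.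
\begin{itemize}
\item[(R1)] $\mathbb{B}_\kappa$ is ccc and $\omega^\omega$-bounding.
\item[(R2)] There is $r\in 2^\kappa$ in $W[G]$ such that $r{\restriction}E\notin N$ whenever $E\in W$ is a countable subset of $\kappa$ and $N\subseteq 2^E$ is a null Borel set coded in $W$.
\item[(R3)] Every real of $W[G]$ has the form $F(r{\restriction}E)$, where $E\in W$ is a countable subset of $\kappa$ and $F$ is a Borel function on $2^E$ coded in $W$.
\end{itemize}

\section{Reflecting a cover: the simplest case}\label{sec:toy}

A cover of the Baire space of $W[G]$ covers in particular the old points, but the traces of its members on $W$ need not be elements of $W$. For an increasing cover of regular uncountable length, the ccc repairs this.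

\begin{lemma}\label{lem:trace}
Let $\mathbb{P}$ be ccc. In $W[G]$ let $\kappa$ be a regular uncountable cardinal and let $\langle D_\xi:\xi<\kappa\rangle$ be an increasing sequence of sets with union $\mathbb{N}^{\mathbb{N}}$. Then there is a sequence $\langle X_\xi:\xi<\kappa\rangle\in W$ with $X_\xi\subseteq D_\xi$ and $\bigcup_{\xi<\kappa}X_\xi=(\mathbb{N}^{\mathbb{N}})^W$.
\end{lemma}

\begin{proof}
For $x\in(\mathbb{N}^{\mathbb{N}})^W$ let $\varphi(x)$ be the least $\xi$ with $x\in D_\xi$. Take $C\in W$ as in (C) and let $\xi_x=\sup C(x)$. Then $\varphi(x)\le\xi_x$, and $\xi_x<\kappa$ because $C(x)$ is a countable subset of $\kappa$. In $W$ let $X_\xi=\{x:\xi_x\le\xi\}$. If $x\in X_\xi$, then $x\in D_{\varphi(x)}\subseteq D_\xi$, as the sequence increases.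
\end{proof}

It remains to pass smallness from $D_\xi$ in $W[G]$ to $X_\xi$ in $W$. Here is the case in which ``small'' means ``not dominating''.

\begin{example}\label{ex:b}
Let $\mathbb{P}$ be ccc and $\omega^\omega$-bounding, and suppose $\mathfrak{b}^{W[G]}=\aleph_1$. We show that $\mathfrak{b}^W=\aleph_1$. In $W[G]$ let $\{g_\xi:\xi<\omega_1\}$ be unbounded and put
\[
D_\xi=\{x:g_\eta\not\le^*x\text{ for some }\eta\le\xi\}.
\]
These sets increase, and they cover $\mathbb{N}^{\mathbb{N}}$ because no $x$ bounds all $g_\eta$. Each $D_\xi$ is not dominating: if $g$ is a $\le^*$-bound of the countable set $\{g_\eta:\eta\le\xi\}$, then no $x\in D_\xi$ satisfies $g\le^*x$. Take $X_\xi$ from Lemma~\ref{lem:trace}. The witness $g$ lies in $W[G]$, but it can be replaced by any larger function, and there is a larger function $g'\in W$. No $x\in X_\xi\subseteq D_\xi$ satisfies $g'\le^*x$, so $X_\xi$ is not dominating in $W$. Now work in $W$ and choose a witness $g'_\xi$ for each $\xi$. Every $x$ lies in some $X_\xi$, and then $g'_\xi\not\le^*x$. So $\{g'_\xi:\xi<\omega_1\}$ is unbounded in $W$.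
\end{example}

The example contains both steps of the main argument: the ccc reflects the cover, and $\omega^\omega$-bounding reflects the witness of smallness. It also shows that this notion of smallness is too generous. The last lines show that a cover of $\mathbb{N}^{\mathbb{N}}$ by non-dominating sets has at least $\mathfrak{b}$ members, and $\mathfrak{b}$ members suffice: take the sets $\{x:g\not\le^*x\}$ for $g$ in an unbounded family. So nothing beyond $\mathfrak{b}$ is gained.

A set $X$ is non-dominating exactly when finite selections from the covers $\mathcal{V}_n$ of \eqref{eq:canonical} cover each point of $X$ infinitely often. So we have tested $X$ against a single sequence of covers. The Menger property tests $X$ against all sequences of covers of $X$, and there the argument breaks down: to show that $X_\xi$ is Menger in $W$ we are given open covers of $X_\xi$, and these need not cover the larger set $D_\xi$ about which we have information. Between the two notions lies a third: test $X$ against all sequences of covers of the \emph{whole space}. Such covers remain covers in $W[G]$, so the reflection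 works, and there are enough of them to recover the lower bound $\mathfrak{g}$.

\section{The Menger property relative to a larger space}\label{sec:menger}

\begin{definition}\label{def:rel}
Let $Z\subseteq Y\subseteq\mathbb{N}^{\mathbb{N}}$. We say that $Z$ is \emph{Menger in $Y$} if, whenever $U_{n,k}$ $(n,k\in\mathbb{N})$ are relatively open subsets of $Y$ with $\bigcup_kU_{n,k}=Y$ for each $n$, there is $g\in\mathbb{N}^{\mathbb{N}}$ with $Z\subseteq\bigcup_n\bigcup_{k\le g(n)}U_{n,k}$. A set that is Menger in $\mathbb{N}^{\mathbb{N}}$ is called \emph{relatively Menger}.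
\end{definition}

A countable cover can be enumerated by $\mathbb{N}$ with repetitions, so $Z$ is Menger if and only if $Z$ is Menger in $Z$. Since relatively open sets are traces of open sets, we may equally take the $U_{n,k}$ to be open subsets of $\mathbb{N}^{\mathbb{N}}$ that cover $Y$ for each $n$. In this form the following monotonicity is immediate:
\begin{equation}\label{eq:mono}
\text{if }Z'\subseteq Z\subseteq Y\subseteq Y'\text{ and }Z\text{ is Menger in }Y,\text{ then }Z'\text{ is Menger in }Y'.
\end{equation}
In particular Menger subspaces are relatively Menger, and subsets of relatively Menger sets are relatively Menger. The set $\mathbb{N}^{\mathbb{N}}$ is not relatively Menger, since it is not Menger.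

Our aim in this section is to reduce every failure of additivity to a cover of $\mathbb{N}^{\mathbb{N}}$ itself, because only covers of $\mathbb{N}^{\mathbb{N}}$ can be fed into Lemma~\ref{lem:trace}. A failure of the Menger property yields a continuous map to $\mathbb{N}^{\mathbb{N}}$ whose image is cofinal but perhaps not everything; closing downward fills in the rest, and it preserves the Menger property because it only replaces points by compact sets.

\begin{lemma}\label{lem:cofinal}
If $Z\subseteq Y$ is not Menger in $Y$, then there is a continuous $f\colon Y\to\mathbb{N}^{\mathbb{N}}$ with ${\downarrow}f[Z]=\mathbb{N}^{\mathbb{N}}$.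
\end{lemma}

\begin{proof}
Let $U_{n,k}$ witness the failure; note that $Z\ne\emptyset$. Fix $n$. List as $C_0,C_1,\dots$, with repetitions if necessary, the sets $[s]\cap Y$ that are contained in some $U_{n,i}$, and put $V_{n,k}=C_k\setminus\bigcup_{j<k}C_j$. The sets $V_{n,k}$ $(k\in\mathbb{N})$ are clopen in $Y$, pairwise disjoint, possibly empty, and cover $Y$; and $V_{n,k}\subseteq U_{n,i(n,k)}$ for some $i(n,k)$. Let $f(y)(n)$ be the $k$ with $y\in V_{n,k}$. Each coordinate of $f$ is locally constant, so $f$ is continuous.

Let $g\in\mathbb{N}^{\mathbb{N}}$. If every $z\in Z$ had some $n$ with $f(z)(n)\le g(n)$, then the sets $V_{n,k}$ with $k\le g(n)$ would cover $Z$, and so would the sets $U_{n,i}$ with $i\le\max_{k\le g(n)}i(n,k)$. This is impossible. Hence some $z\in Z$ has $f(z)(n)>g(n)$ for all $n$, and $g\in K_{f(z)}$.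
\end{proof}

\begin{lemma}\label{lem:down}
If $Z$ is Menger in $Y$ and $f\colon Y\to\mathbb{N}^{\mathbb{N}}$ is continuous, then ${\downarrow}f[Z]$ is Menger in ${\downarrow}f[Y]$. In particular, if $Y=Z$ then ${\downarrow}f[Z]$ is Menger, and if $Y=\mathbb{N}^{\mathbb{N}}$ then ${\downarrow}f[Z]$ is relatively Menger.
\end{lemma}

\begin{proof}
Let $U_{n,i}$ be open subsets of $\mathbb{N}^{\mathbb{N}}$ that cover ${\downarrow}f[Y]$ for each $n$. Put
\[
O_{n,k}=\Bigl\{y\in Y:K_{f(y)}\subseteq\bigcup_{i\le k}U_{n,i}\Bigr\}.
\]
For fixed $n$ these sets cover $Y$, since $K_{f(y)}$ is a compact subset of ${\downarrow}f[Y]$, and they increase with $k$.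

They are open in $Y$. Let $y\in O_{n,k}$ and $H=\bigcup_{i\le k}U_{n,i}$. Cover $K_{f(y)}$ by finitely many basic sets $[s_1],\dots,[s_l]\subseteq H$, and let $m$ be the largest length of an $s_j$. Suppose $y'\in Y$ has $f(y'){\restriction}m=f(y){\restriction}m$, which holds on a neighborhood of $y$. Given $x\le f(y')$, let $x'$ be $x{\restriction}m$ followed by zeros. Then $x'\le f(y)$, so $x'\in[s_j]$ for some $j$, and $x\in[s_j]\subseteq H$ because $x$ and $x'$ agree below $m$. Thus $y'\in O_{n,k}$.

As $Z$ is Menger in $Y$ and the $O_{n,k}$ increase with $k$, there is $g$ with $Z\subseteq\bigcup_nO_{n,g(n)}$. A point of ${\downarrow}f[Z]$ lies in $K_{f(z)}$ for some $z\in Z$, and $z\in O_{n,g(n)}$ for some $n$; so the point lies in $\bigcup_{i\le g(n)}U_{n,i}$. The last assertion uses \eqref{eq:mono}.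
\end{proof}

The two lemmas together say that $Z$ is Menger in $Y$ if and only if no continuous $f\colon Y\to\mathbb{N}^{\mathbb{N}}$ has ${\downarrow}f[Z]=\mathbb{N}^{\mathbb{N}}$. Menger and relatively Menger sets differ only in the domain required of $f$.

\begin{example}\label{ex:notmenger}
Let $Z$ be the set of $0$--$1$ sequences with infinitely many $1$'s. It is contained in the compact set $2^{\mathbb{N}}$, so it is relatively Menger by \eqref{eq:mono}. It is not Menger: the map $f$ on $Z$ that lists the positions of the $1$'s in increasing order is continuous, its image consists of all strictly increasing functions, and so ${\downarrow}f[Z]=\mathbb{N}^{\mathbb{N}}$.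
\end{example}

\begin{proposition}\label{prop:add}
The cardinal $\operatorname{add}(\mathrm{Menger})$ is the least number of Menger subspaces whose union is $\mathbb{N}^{\mathbb{N}}$, and $\operatorname{add}(\mathrm{Menger})\le\operatorname{cf}(\mathfrak{d})$.
\end{proposition}

\begin{proof}
As $\mathbb{N}^{\mathbb{N}}$ is not Menger, a cover of it by Menger subspaces has at least $\operatorname{add}(\mathrm{Menger})$ members. Conversely, let $\mathcal{F}$ be a family of $\operatorname{add}(\mathrm{Menger})$ many Menger subspaces whose union $Y$ is not Menger. Lemma~\ref{lem:cofinal} with $Z=Y$ gives a continuous $f$ on $Y$ with $\mathbb{N}^{\mathbb{N}}={\downarrow}f[Y]=\bigcup_{X\in\mathcal{F}}{\downarrow}f[X]$. Each ${\downarrow}f[X]$ is Menger by Lemma~\ref{lem:down} applied to $f{\restriction}X$.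

The inequality is the upper bound in \eqref{eq:bounds}; we include a proof. A subspace $Z$ of size less than $\mathfrak{d}$ is Menger, for otherwise Lemma~\ref{lem:cofinal} gives a dominating set $f[Z]$ of size less than $\mathfrak{d}$. Let $D=\{x_\alpha:\alpha<\mathfrak{d}\}$ be dominating and closed under finite modifications; then ${\downarrow}D=\mathbb{N}^{\mathbb{N}}$. Let $\langle\lambda_\xi:\xi<\operatorname{cf}(\mathfrak{d})\rangle$ be cofinal in $\mathfrak{d}$. The sets ${\downarrow}\{x_\alpha:\alpha<\lambda_\xi\}$ are Menger by Lemma~\ref{lem:down} with $f$ the identity, and they cover $\mathbb{N}^{\mathbb{N}}$.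
\end{proof}

The definition asks that each point be covered once. Cardinal characteristics are defined modulo finite sets, so we need each point covered infinitely often.

\begin{lemma}\label{lem:io}
Let $Z$ be Menger in $Y$, and let $O_{n,k}$ be relatively open subsets of $Y$ that, for each $n$, increase with $k$ and cover $Y$. Then there is a strictly increasing $g$ with $g(n)>n$ for all $n$ such that every $z\in Z$ lies in $O_{n,g(n)}$ for infinitely many $n$. In particular, if $X$ is relatively Menger and $x\mapsto\varphi_x$ is a continuous map from $\mathbb{N}^{\mathbb{N}}$ to $\mathbb{N}^{\mathbb{N}}$, then there is such a $g$ with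
\[
\forall x\in X\ \ \exists^\infty n\ \ \varphi_x(n)\le g(n).
\]
\end{lemma}

\begin{proof}
For each $p$ apply Definition~\ref{def:rel} to the covers with index $n\ge p$. This gives numbers $g_p(n)$, $n\ge p$, with $Z\subseteq\bigcup_{n\ge p}O_{n,g_p(n)}$. Take $g$ strictly increasing with $g(n)>n$ and $g(n)\ge\max_{p\le n}g_p(n)$. For $z\in Z$ and each $p$ there is $n\ge p$ with $z\in O_{n,g_p(n)}\subseteq O_{n,g(n)}$. For the last assertion use the clopen sets $O_{n,k}=\{x:\varphi_x(n)\le k\}$.
\end{proof}

\section{The cardinal $\mathfrak{m}_r$}\label{sec:mr}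

In analogy with Proposition~\ref{prop:add}, let $\mathfrak{m}_r$ be the least number of relatively Menger sets whose union is $\mathbb{N}^{\mathbb{N}}$. Part (c) of the next proposition supplies the hypotheses of Lemma~\ref{lem:trace}.

\begin{proposition}\label{prop:mr}
\begin{itemize}
\item[(a)] $\mathfrak{m}_r\le\operatorname{add}(\mathrm{Menger})$.
\item[(b)] A union of fewer than $\mathfrak{m}_r$ relatively Menger sets is relatively Menger.
\item[(c)] $\mathfrak{m}_r$ is regular and uncountable, and $\mathbb{N}^{\mathbb{N}}$ is the union of an increasing sequence of length $\mathfrak{m}_r$ of relatively Menger sets.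
\end{itemize}
\end{proposition}

\begin{proof}
(a) Menger subspaces are relatively Menger; apply Proposition~\ref{prop:add}.

(b) Suppose all $X_i$ $(i\in I)$ are relatively Menger and $X=\bigcup_iX_i$ is not. Lemma~\ref{lem:cofinal} gives a continuous $f\colon\mathbb{N}^{\mathbb{N}}\to\mathbb{N}^{\mathbb{N}}$ with $\mathbb{N}^{\mathbb{N}}={\downarrow}f[X]=\bigcup_i{\downarrow}f[X_i]$. The sets ${\downarrow}f[X_i]$ are relatively Menger by Lemma~\ref{lem:down}, so $|I|\ge\mathfrak{m}_r$.

(c) A countable union of relatively Menger sets $X_i$ is relatively Menger, by using infinitely many of the given covers for each $X_i$ as in Section~\ref{sec:intro}. So $\kappa=\mathfrak{m}_r$ is uncountable. Let $\mathbb{N}^{\mathbb{N}}=\bigcup_{\xi<\kappa}X_\xi$ with $X_\xi$ relatively Menger, and put $D_\xi=\bigcup_{\eta\le\xi}X_\eta$. These sets increase, cover $\mathbb{N}^{\mathbb{N}}$, and are relatively Menger by (b). The $D_\xi$ with $\xi$ in a cofinal subset of $\kappa$ still cover, so $\operatorname{cf}(\kappa)\ge\mathfrak{m}_r=\kappa$.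
\end{proof}

We now show that the lower bound in \eqref{eq:bounds} holds for $\mathfrak{m}_r$. For $\mathfrak{b}$ the covers $\mathcal{V}_n$ are enough.

\begin{lemma}\label{lem:b}
$\mathfrak{b}\le\mathfrak{m}_r$.
\end{lemma}

\begin{proof}
Let $X_\xi$ $(\xi<\theta)$ be relatively Menger, with $\theta<\mathfrak{b}$. Lemma~\ref{lem:io} with $\varphi_x=x$ gives $g_\xi$ for $X_\xi$. Let $g\ge^*g_\xi$ for all $\xi$. Every $x\in\bigcup_\xi X_\xi$ satisfies $x(n)\le g(n)$ for infinitely many $n$, so $g+1\notin\bigcup_\xi X_\xi$.
\end{proof}

For $\mathfrak{g}$ we again look for one function that is infinitely often above each $x\in\bigcup_\xi X_\xi$, but the witnesses $g_\xi$ may now be unbounded. The remedy is to let infinite sets play the role of functions. For $a\in[\mathbb{N}]^\omega$ and $x\in\mathbb{N}^{\mathbb{N}}$ put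
\[
\nu_a(n)=\min\{m\in a:m\ge n\},\qquad x^*(n)=\max_{i\le n}x(i),
\]
so that $x^*$ is nondecreasing and $x\le x^*$. For $X\subseteq\mathbb{N}^{\mathbb{N}}$ let
\[
\mathcal{G}_X=\{a\in[\mathbb{N}]^\omega:\forall x\in X\ \exists^\infty n\ \ x^*(n)\le\nu_a(n)\}.
\]
The inequality $x^*(n)\le\nu_a(n)$ says that $a$ misses the interval $[n,x^*(n))$. So $\mathcal{G}_X$ consists of the sets that have infinitely many gaps long enough for each $x\in X$.

\begin{lemma}\label{lem:gd}
If $X$ is relatively Menger, then $\mathcal{G}_X$ is groupwise dense.
\end{lemma}

\begin{proof}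
If $a'\subseteq^*a$ is infinite, then $\nu_{a'}(n)\ge\nu_a(n)$ for all $n$ above the finite set $a'\setminus a$. So $\mathcal{G}_X$ is closed under almost subsets.

Let $h$ be strictly increasing. We must choose $l_0<l_1<\cdots$ such that $u=\bigcup_k[h(l_k),h(l_k+1))$ lies in $\mathcal{G}_X$. For $n=h(l_k+1)$, the right end of the $k$th chosen interval, the next element of $u$ is the left end of the next chosen interval: $\nu_u(n)=h(l_{k+1})$. Define
\[
f_x(j)=\min\{i:x^*(h(j+1))\le h(i)\}.
\]
If $f_x(l_k)\le l_{k+1}$, then for $n=h(l_k+1)$ we get $x^*(n)\le h(f_x(l_k))\le h(l_{k+1})=\nu_u(n)$. So it suffices to arrange that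
\begin{equation}\label{eq:lk}
\forall x\in X\ \ \exists^\infty k\ \ f_x(l_k)\le l_{k+1}.
\end{equation}

If $X\subseteq K_y$ this is easy: $f_x\le f_y$ for $x\in X$, so any sequence with $l_{k+1}\ge f_y(l_k)$ works for all $x$ and all $k$. In general, Lemma~\ref{lem:io} applied to $f_x$ would give $g$ with $f_x(j)\le g(j)$ for infinitely many $j$ only, and these $j$ depend on $x$ and need not be among the $l_k$. We apply the lemma to $f_x\circ f_x$ instead; the spare application of $f_x$ carries us from $j$ past the next $l_k$.

Each $f_x$ is nondecreasing, since $x^*$ and $h$ are. The value $f_x(j)$ depends only on the values of $x$ up to $h(j+1)$, so $x\mapsto f_x(f_x(j))$ is locally constant, and $x\mapsto f_x\circ f_x$ is a continuous map defined on all of $\mathbb{N}^{\mathbb{N}}$. Let $g$ be given by Lemma~\ref{lem:io} for this map. Put $l_0=0$ and $l_{k+1}=g(l_k)>l_k$. Let $x\in X$, let $j$ satisfy $f_x(f_x(j))\le g(j)$, and let $k$ be such that $l_k\le j<l_{k+1}$. We claim that $f_x(l_k)\le l_{k+1}$ or $f_x(l_{k+1})\le l_{k+2}$. If the first inequality fails, then $f_x(j)\ge f_x(l_k)>l_{k+1}$, and therefore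
\[
f_x(l_{k+1})\le f_x(f_x(j))\le g(j)<g(l_{k+1})=l_{k+2}.
\]
There are infinitely many such $j$, and $k$ tends to infinity with $j$. This proves \eqref{eq:lk}.
\end{proof}

The covers used in this proof depend on $h$, so the single sequence \eqref{eq:canonical} does not provide them; but all of them cover the whole Baire space, which is why the relative Menger property suffices.

\begin{proposition}\label{prop:chain}
$\max\{\mathfrak{b},\mathfrak{g}\}\le\mathfrak{m}_r\le\operatorname{add}(\mathrm{Menger})\le\operatorname{cf}(\mathfrak{d})$.
\end{proposition}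

\begin{proof}
By Lemma~\ref{lem:b} and Propositions~\ref{prop:mr}(a) and~\ref{prop:add}, only $\mathfrak{g}\le\mathfrak{m}_r$ remains. Let $X_\xi$ $(\xi<\theta)$ be relatively Menger, with $\theta<\mathfrak{g}$. By Lemma~\ref{lem:gd} there is $a\in[\mathbb{N}]^\omega$ in all the families $\mathcal{G}_{X_\xi}$. Every $x\in\bigcup_\xi X_\xi$ satisfies $x(n)\le x^*(n)\le\nu_a(n)$ for infinitely many $n$, so $\nu_a+1\notin\bigcup_\xi X_\xi$.
\end{proof}

\section{Bounding ccc forcing does not lower $\mathfrak{m}_r$}\label{sec:reflect}

We repeat the argument of Example~\ref{ex:b} with relatively Menger sets. The one new point is that a cover of the Baire space in $W$ gives a cover of the Baire space in $W[G]$.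

\begin{proposition}\label{prop:reflect}
Let $\mathbb{P}$ be ccc and $\omega^\omega$-bounding. Then $\mathfrak{m}_r^{W}\le\mathfrak{m}_r^{W[G]}$.
\end{proposition}

\begin{proof}
Let $\kappa=\mathfrak{m}_r^{W[G]}$. By Proposition~\ref{prop:mr}(c) in $W[G]$, $\kappa$ is regular and uncountable, and there is an increasing sequence $\langle D_\xi:\xi<\kappa\rangle$ of relatively Menger sets with union $\mathbb{N}^{\mathbb{N}}$. Take $\langle X_\xi:\xi<\kappa\rangle\in W$ from Lemma~\ref{lem:trace}. It covers $(\mathbb{N}^{\mathbb{N}})^W$, so it suffices to show that each $X_\xi$ is relatively Menger in $W$.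

In $W$ let $U_{n,k}$ be open sets that cover $\mathbb{N}^{\mathbb{N}}$ for each $n$, and let $S_{n,k}=\{s\in\mathbb{N}^{<\omega}:[s]\subseteq U_{n,k}\}$. In $W[G]$ let $\widetilde U_{n,k}=\bigcup_{s\in S_{n,k}}[s]$. In either model, $x$ belongs to the open set if and only if $x{\restriction}m\in S_{n,k}$ for some $m$, so $\widetilde U_{n,k}\cap W=U_{n,k}$.

For fixed $n$ the sets $\widetilde U_{n,k}$ cover the Baire space of $W[G]$. Let $T$ be the tree of all $t\in\mathbb{N}^{<\omega}$ with no initial segment in $\bigcup_kS_{n,k}$. In either model, the uncovered points are exactly the infinite branches of $T$. In $W$ there are none, so $T$ is well-founded under reverse inclusion, and the recursion $\rho(t)=\sup\{\rho(t')+1:t'\in T\text{ properly extends }t\}$ defines in $W$ a map from $T$ to the ordinals that strictly decreases along branches. An infinite branch in $W[G]$ would give an infinite decreasing sequence of ordinals.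

As $D_\xi$ is relatively Menger in $W[G]$, there is $g\in W[G]$ with $D_\xi\subseteq\bigcup_n\bigcup_{k\le g(n)}\widetilde U_{n,k}$. Choose $g'\in W$ with $g\le g'$. Since $X_\xi\subseteq D_\xi\cap W$, we get $X_\xi\subseteq\bigcup_n\bigcup_{k\le g'(n)}U_{n,k}$ in $W$.
\end{proof}

\begin{remark}\label{rem:hyp}
Neither hypothesis can be dropped. Let $W$ be as in Theorem~\ref{thm:main}, so that $\mathfrak{m}_r^W=\aleph_2$ by Proposition~\ref{prop:chain}, and recall that $\mathfrak{m}_r\le\mathfrak{d}\le\mathfrak{c}$. The forcing of countable partial functions from $\omega_1$ to $\mathfrak{c}$ adds no reals, so it is $\omega^\omega$-bounding; it preserves $\omega_1$ and forces CH, so $\mathfrak{m}_r^{W[G]}=\omega_1^W$. A finite support iteration of length $\omega_1$ of ccc forcings, each adding a function that $\le^*$-dominates the functions of the preceding model, is ccc and forces $\mathfrak{d}=\aleph_1$, because every real appears at a countable stage.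
\end{remark}

The same two hypotheses fix $\mathfrak{b}$ and $\mathfrak{d}$.

\begin{lemma}\label{lem:bd}
Let $\mathbb{P}$ be ccc and $\omega^\omega$-bounding. Then $\mathfrak{b}^{W[G]}=\mathfrak{b}^W$ and $\mathfrak{d}^{W[G]}=\mathfrak{d}^W$.
\end{lemma}

\begin{proof}
An unbounded family of $W$ stays unbounded, since a bound in $W[G]$ lies below a function in $W$, which would be a bound in $W$. A dominating family of $W$ stays dominating, since each $f\in W[G]$ lies below some $g\in W$, which is dominated by a member of the family. So $\mathfrak{b}^{W[G]}\le\mathfrak{b}^W$ and $\mathfrak{d}^{W[G]}\le\mathfrak{d}^W$.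

Conversely, let $\{f_i:i<\theta\}$ be a family in $W[G]$ with $\theta$ an infinite cardinal. In $W[G]$ choose $g_i\in(\mathbb{N}^{\mathbb{N}})^W$ with $f_i\le g_i$. By (C) there is $\langle C_i:i<\theta\rangle\in W$ with $C_i\subseteq(\mathbb{N}^{\mathbb{N}})^W$ countable and $g_i\in C_i$. The set $A=\bigcup_iC_i$ lies in $W$ and has size at most $\theta$ there. If $\theta<\mathfrak{b}^W$, then $A$ is $\le^*$-bounded, hence so is $\{f_i:i<\theta\}$. If $\{f_i:i<\theta\}$ is dominating in $W[G]$, then every $x\in(\mathbb{N}^{\mathbb{N}})^W$ satisfies $x\le^*f_i\le g_i\in A$ for some $i$, so $A$ is dominating in $W$ and $\theta\ge\mathfrak{d}^W$.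
\end{proof}

\section{Random reals make $\mathfrak{g}$ equal to $\aleph_1$}\label{sec:g}

We need $\aleph_1$ groupwise dense families with empty intersection. Write the reals of $W[G]$ as an increasing union of $\omega_1$ stages, and let the $\xi$th family consist of the sets that almost contain no infinite set from stage $\xi$. An infinite set almost contains itself, so it is excluded from the stage at which it appears. Groupwise density holds because later stages contain unused coin flips: given the intervals, keep the $n$th interval if the $n$th coin shows heads. A fixed infinite set is almost contained in the set of heads with probability $0$.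

\begin{proposition}\label{prop:g}
Let $\kappa$ be an uncountable cardinal of $W$ and let $G$ be $\mathbb{B}_\kappa$-generic over $W$. Then $\mathfrak{g}^{W[G]}=\aleph_1$.
\end{proposition}

\begin{proof}
Since $\aleph_1\le\mathfrak{g}$ and $\omega_1^W=\omega_1^{W[G]}$, it suffices to find groupwise dense families $\mathcal{G}_\xi$ $(\xi<\omega_1)$ in $W[G]$ with empty intersection. In $W$ partition $\kappa$ into infinite sets $P_\xi$ $(\xi<\omega_1)$, which is possible because $\kappa$ is uncountable, and let $E_\xi=\bigcup_{\eta<\xi}P_\eta$. In $W[G]$ let $R_\xi$ be the set of reals $F(r{\restriction}E)$ with $E\in W$ a countable subset of $E_\xi$ and $F$ a Borel function on $2^E$ coded in $W$. The sets $R_\xi$ increase. A countable set $E\subseteq\kappa$ meets only countably many $P_\eta$, so $E\subseteq E_\xi$ for some $\xi<\omega_1$. By (R3), every real of $W[G]$ lies in some $R_\xi$. Put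
\[
\mathcal{G}_\xi=\{u\in[\mathbb{N}]^\omega:\text{no infinite }y\subseteq\mathbb{N}\text{ in }R_\xi\text{ satisfies }y\subseteq^*u\}.
\]
Since $\subseteq^*$ is transitive, $\mathcal{G}_\xi$ is closed under almost subsets. If $u\in[\mathbb{N}]^\omega$ lies in $R_\xi$, then $u\notin\mathcal{G}_\xi$; so the intersection is empty.

Fix $\xi$ and a strictly increasing $h\in W[G]$. Let $\eta\ge\xi$ be such that $h\in R_\eta$. In $W$ fix distinct elements $q_0,q_1,\dots$ of $P_\eta$ and let $Q=\{q_n:n\in\mathbb{N}\}$. For $t\in 2^Q$ let $a(t)=\{n:t(q_n)=1\}$, and let $a=a(r{\restriction}Q)$. The set of $t$ with $a(t)$ finite is countable, hence null, so $a$ is infinite by (R2).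

\medskip
\noindent\emph{Claim. No infinite $z\subseteq\mathbb{N}$ in $R_\eta$ satisfies $z\subseteq^*a$.}
Let $z=F(r{\restriction}E)$ with $E\subseteq E_\eta$, and let $B_n$ be the Borel sets that define $F$. The sets $E$ and $Q$ are disjoint, so $2^{E\cup Q}=2^E\times 2^Q$ with the product measure. Let
\[
N=\{(s,t)\in 2^E\times 2^Q:F(s)\text{ is infinite and }F(s)\subseteq^*a(t)\}.
\]
A pair $(s,t)$ lies in $N$ if and only if $\forall j\,\exists n\ge j\ (s\in B_n)$ and $\exists m\,\forall n\ge m\ (s\notin B_n\text{ or }t(q_n)=1)$. So $N$ is Borel and coded in $W$, with the same definition in both models. Work in $W$ and fix $s$. If $F(s)$ is finite, the section $N_s$ is empty. If $F(s)$ is infinite, then $N_s$ is the union over $m$ of the sets $\{t:t(q_n)=1\text{ for all }n\in F(s),\ n\ge m\}$. Each of them prescribes infinitely many coordinates, so it has measure at most $2^{-j}$ for every $j$. Thus all sections are null, and $N$ is null by Fubini's theorem. By (R2), $(r{\restriction}E,r{\restriction}Q)\notin N$, which proves the claim.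

\medskip
Let $u=\bigcup_{n\in a}[h(n),h(n+1))$. Suppose that $y\in R_\xi$ is infinite and $y\subseteq^*u$, and let
\[
z=\{n:y\cap[h(n),h(n+1))\ne\emptyset\}.
\]
The intervals are finite and cover $[h(0),\infty)$, so $z$ is infinite. They are pairwise disjoint, so each $n\in z\setminus a$ contributes its own element of the finite set $y\setminus u$; hence $z\subseteq^*a$. Finally $z\in R_\eta$. Write $y=F(r{\restriction}E)$ and $h=H(r{\restriction}E')$ with $E,E'\subseteq E_\eta$. For $s\in 2^{E\cup E'}$ let $Z(s)$ be the set of $n$ for which there are $p\le m<q$ with $m\in F(s{\restriction}E)$ and $(n,p),(n+1,q)\in H(s{\restriction}E')$. For each $n$ the condition on $s$ is a countable union of finite intersections of Borel sets coded in $W$, so $Z$ is a Borel function coded in $W$, and $z=Z(r{\restriction}(E\cup E'))$. This contradicts the claim. So $u\in\mathcal{G}_\xi$, and $\mathcal{G}_\xi$ is groupwise dense.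
\end{proof}

\section{Proof of Theorems~\ref{thm:main} and~\ref{thm:large}}\label{sec:proof}

\begin{lemma}\label{lem:c}
Let $\kappa$ be an infinite cardinal of $W$ and let $G$ be $\mathbb{B}_\kappa$-generic over $W$. Then $\kappa\le\mathfrak{c}^{W[G]}\le(\kappa^{\aleph_0})^W$.
\end{lemma}

\begin{proof}
In $W$ there are at most $\kappa^{\aleph_0}$ countable sets $E\subseteq\kappa$, and for each $E$ at most $\mathfrak{c}\le\kappa^{\aleph_0}$ sequences of Borel codes. The upper bound follows from (R3). For the lower bound fix in $W$ an injection $(\alpha,n)\mapsto q_{\alpha,n}$ from $\kappa\times\mathbb{N}$ to $\kappa$, and let $a_\alpha=\{n:r(q_{\alpha,n})=1\}$. For $\alpha\ne\beta$ the closed set $\{s:s(q_{\alpha,n})=s(q_{\beta,n})\text{ for all }n\}$ has measure at most $2^{-j}$ for every $j$, so $a_\alpha\ne a_\beta$ by (R2). As $\kappa$ remains a cardinal, $\mathfrak{c}^{W[G]}\ge\kappa$.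
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:large}]
Let $W$ be as in Theorem~\ref{thm:main}, let $\kappa$ be any uncountable cardinal of $W$, and let $G$ be $\mathbb{B}_\kappa$-generic over $W$. By (R1) cardinals are preserved and the results of Section~\ref{sec:reflect} apply. In $W[G]$ we have $\mathfrak{b}=\aleph_1$ and $\mathfrak{d}=\aleph_2$ by Lemma~\ref{lem:bd}, and $\mathfrak{g}=\aleph_1$ by Proposition~\ref{prop:g}. Applying Proposition~\ref{prop:chain} in $W$, then Proposition~\ref{prop:reflect}, then Proposition~\ref{prop:chain} in $W[G]$, we get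
\[
\aleph_2=\mathfrak{g}^W\le\mathfrak{m}_r^W\le\mathfrak{m}_r^{W[G]}\le\operatorname{add}(\mathrm{Menger})^{W[G]}\le\operatorname{cf}(\mathfrak{d})^{W[G]}\le\mathfrak{d}^{W[G]}=\aleph_2 .
\]
It remains to compute $\mathfrak{c}$. If $\kappa=\omega_1$, then $(\aleph_1^{\aleph_0})^W\le(\mathfrak{c}^{\aleph_0})^W=\mathfrak{c}^W=\aleph_2$, so Lemma~\ref{lem:c} gives $\aleph_2=\mathfrak{d}\le\mathfrak{c}\le\aleph_2$ in $W[G]$. If $\kappa\ge\aleph_2$ and $\kappa^{\aleph_0}=\kappa$ in $W$, then Lemma~\ref{lem:c} gives $\mathfrak{c}^{W[G]}=\kappa$.
\end{proof}

There are arbitrarily large $\kappa$ as in Theorem~\ref{thm:large}, namely $\kappa=\lambda^{\aleph_0}$ for $\lambda\ge\aleph_2$. The values $\aleph_1<\aleph_2$ are the smallest possible, since $\mathfrak{b}\ge\aleph_1$. In these models the upper bound $\operatorname{cf}(\mathfrak{d})$ is attained. We make no claim about obtaining both inequalities $\max\{\mathfrak{b},\mathfrak{g}\}<\operatorname{add}(\mathrm{Menger})<\operatorname{cf}(\mathfrak{d})$ at once, nor about $\operatorname{add}(\mathrm{Menger})>\mathfrak{b}^+$.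

\section{Arbitrary ground models}\label{sec:general}

In the models above, the upper bound for $\operatorname{add}(\mathrm{Menger})$ came from $\mathfrak{d}$. Over an arbitrary ground model one can compare the additivity numbers directly, because random forcing preserves the Menger property of ground model sets. The difficulty is that the covers are new, while one function $g$ has to work for uncountably many old points. The measure converts the names for the new covers into covers in $W$: put $x$ into the $k$th set of the $n$th cover if the first $k+1$ new sets contain a neighborhood of $x$ with probability greater than $1-2^{-n}$.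

\begin{proposition}\label{prop:preserve}
Let $G$ be $\mathbb{B}_\kappa$-generic over $W$. Let $X\subseteq Y\subseteq\mathbb{N}^{\mathbb{N}}$ be sets in $W$ such that $X$ is Menger in $Y$ in $W$. Then $X$ is Menger in $Y$ in $W[G]$. In particular, if $X$ is Menger in $W$ then it is Menger in $W[G]$, and if $X$ is relatively Menger in $W$ then it is relatively Menger in $W[G]$.
\end{proposition}

\begin{proof}
In $W[G]$ let $U_{n,i}$ be open subsets of $\mathbb{N}^{\mathbb{N}}$ that cover $Y$ for each $n$. Take in $W$ a sequence of names $\dot U_{n,i}$ for them, and $p\in G$ forcing that they are open and cover $Y$ for each $n$. Work in $W$. For $b\in\mathbb{B}_\kappa$ let $\mu_p(b)=\mu(b\wedge p)/\mu(p)$. For $s\in\mathbb{N}^{<\omega}$ put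
\[
b(s,n,k)=\Bigl[\!\!\Bigl[\,[s]\subseteq\bigcup_{i\le k}\dot U_{n,i}\,\Bigr]\!\!\Bigr],\qquad O_{n,k}=\bigl\{y\in Y:\exists m\ \ \mu_p\bigl(b(y{\restriction}m,n,k)\bigr)>1-2^{-n}\bigr\}.
\]
The set $O_{n,k}$ is open in $Y$, since a witness $m$ for $y$ is a witness for every $y'\in Y$ extending $y{\restriction}m$. The value $b(s,n,k)$ increases when $k$ increases or $s$ is extended, so $O_{n,k}$ increases with $k$. For fixed $n$ these sets cover $Y$. Indeed, let $y\in Y$. The condition $p$ forces that $y$ lies in some open set $\dot U_{n,i}$, hence that $[y{\restriction}j]\subseteq\bigcup_{i\le j}\dot U_{n,i}$ for some $j$. So $p\le\sup_jb(y{\restriction}j,n,j)$. This is the supremum of an increasing sequence, so $\mu_p(b(y{\restriction}j,n,j))\to1$, and $y\in O_{n,j}$ for large $j$.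

By Lemma~\ref{lem:io} there is $g\in W$ such that each $x\in X$ lies in $O_{n,g(n)}$ for infinitely many $n$. Let $c_x=[\![x\notin\bigcup_n\bigcup_{i\le g(n)}\dot U_{n,i}]\!]$. If $x\in O_{n,g(n)}$ with witness $m$, then $c_x\wedge b(x{\restriction}m,n,g(n))=0$, so $\mu_p(c_x)<2^{-n}$. This holds for infinitely many $n$, so $\mu(c_x\wedge p)=0$ and $c_x\wedge p=0$. As $p\in G$, we have $c_x\notin G$ for every $x\in X$. Thus $X\subseteq\bigcup_n\bigcup_{i\le g(n)}U_{n,i}$ in $W[G]$.

For the last assertion take $Y=X$, or take $Y=(\mathbb{N}^{\mathbb{N}})^W$ and apply \eqref{eq:mono} in $W[G]$.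
\end{proof}

\begin{theorem}\label{thm:general}
Let $W$ be any model of ZFC, let $\kappa$ be an uncountable cardinal of $W$, and let $G$ be $\mathbb{B}_\kappa$-generic over $W$. Then $\mathfrak{b}$, $\mathfrak{d}$ and $\mathfrak{m}_r$ have the same values in $W$ and $W[G]$, while $\mathfrak{g}^{W[G]}=\aleph_1$, and
\[
\mathfrak{m}_r^{W}\le\operatorname{add}(\mathrm{Menger})^{W[G]}\le\operatorname{add}(\mathrm{Menger})^{W}.
\]
Consequently, if $\mathfrak{b}<\mathfrak{m}_r$ in $W$ (in particular if $\mathfrak{b}<\mathfrak{g}$ in $W$), then in $W[G]$
\[
\max\{\mathfrak{b},\mathfrak{g}\}=\mathfrak{b}<\mathfrak{m}_r\le\operatorname{add}(\mathrm{Menger}).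
\]
\end{theorem}

\begin{proof}
The statements about $\mathfrak{b}$, $\mathfrak{d}$ and $\mathfrak{g}$ are Lemma~\ref{lem:bd} and Proposition~\ref{prop:g}. Propositions~\ref{prop:reflect} and~\ref{prop:mr}(a) give $\mathfrak{m}_r^W\le\mathfrak{m}_r^{W[G]}\le\operatorname{add}(\mathrm{Menger})^{W[G]}$.

For the upper bounds, let $\theta=\operatorname{add}(\mathrm{Menger})^W$. By Proposition~\ref{prop:add} in $W$ there are Menger subspaces $X_\xi$ $(\xi<\theta)$ with union $(\mathbb{N}^{\mathbb{N}})^W$. They do not cover the new points, but their downward closures do. In $W[G]$ each $X_\xi$ is Menger by Proposition~\ref{prop:preserve}, and ${\downarrow}X_\xi$, computed in $W[G]$, is Menger by Lemma~\ref{lem:down} with $f$ the inclusion of $X_\xi$. Every $f\in(\mathbb{N}^{\mathbb{N}})^{W[G]}$ lies below some $g\in W$ by (R1), and $g\in X_\xi$ for some $\xi$, so $f\in{\downarrow}X_\xi$. By Proposition~\ref{prop:add} in $W[G]$, $\operatorname{add}(\mathrm{Menger})^{W[G]}\le\theta$. Now let $\theta=\mathfrak{m}_r^W$ and let $X_\xi$ $(\xi<\theta)$ be relatively Menger sets of $W$ with union $(\mathbb{N}^{\mathbb{N}})^W$.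 In $W[G]$ the sets ${\downarrow}X_\xi$ cover $\mathbb{N}^{\mathbb{N}}$ for the same reason, and they are relatively Menger by Proposition~\ref{prop:preserve} and Lemma~\ref{lem:down} with $f$ the identity of $\mathbb{N}^{\mathbb{N}}$. So $\mathfrak{m}_r^{W[G]}\le\mathfrak{m}_r^W$.

Finally, suppose $\mathfrak{b}^W<\mathfrak{m}_r^W$; by Proposition~\ref{prop:chain} this holds if $\mathfrak{b}^W<\mathfrak{g}^W$. In $W[G]$ we have $\mathfrak{g}=\aleph_1\le\mathfrak{b}$, and $\mathfrak{b}=\mathfrak{b}^W<\mathfrak{m}_r^W=\mathfrak{m}_r\le\operatorname{add}(\mathrm{Menger})$.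
\end{proof}

\begin{thebibliography}{9}

\bibitem{BlassSuperperfect}
A. Blass, \emph{Applications of superperfect forcing and its relatives}, LNM 1401 (1989).

\bibitem{BlassHandbook}
A. Blass, \emph{Combinatorial cardinal characteristics of the continuum}, Handbook of Set Theory.

\bibitem{Kunen}
Kunen, \emph{Random and Cohen reals}.

\bibitem{Tsaban}
Boaz Tsaban, \emph{Additivity numbers of covering properties}, arXiv:math/0604451 (2006).

\end{thebibliography}
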